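\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}


\title{One-Pass Streaming for Euclidean Uniform Facility Location:\\ No Constant-Factor Approximation in Small Space}

\begin{abstract}
We consider the estimation of the optimal cost of Euclidean Uniform Facility Location when the clients are points of $\{1,\dots,\Delta\}^d$ presented by a one-pass stream of insertions and deletions. We show that a $C$-approximation needs $2^{\Omega(d/C^2)}/O(C^4)-O(\log(2C))$ bits of memory, already for $\Delta=O(C)$. Hence no one-pass $O(1)$-approximation uses $\mathrm{poly}(d\log\Delta)$ space, and in such space the ratio must be $\Omega(\sqrt{d/\log d})$ when $9\sqrt d\le\Delta\le2^d$. Conversely, we give an $O(\sqrt d\log(d\Delta))$-approximation in $\mathrm{poly}(d\log\Delta)$ space. The lower bound hides cosets of a linear code under random garbage that is inserted first and deleted later. A spectral gap and hypercontractivity then show that a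 small memory cannot tell clustered cosets from independent ones.
\end{abstract}

\section{The problem and the results}

\subsection{The problem}

Let $P\subset\mathbb R^d$ be a finite nonempty set of \emph{clients}, and let $\mathfrak f>0$ be an \emph{opening cost}. In Euclidean Uniform Facility Location one chooses a finite nonempty set $F\subset\mathbb R^d$ of facilities so as to minimize
\[
\mathrm{cost}(F)=\mathfrak f\cdot|F|+\sum_{p\in P}\min_{x\in F}\|p-x\|_2 ;
\]
the minimum is denoted $\mathrm{OPT}(P)$, or $\mathrm{OPT}$. One client costs $\mathfrak f$. Two clients at distance $\delta$ cost $\mathfrak f+\min(\mathfrak f,\delta)$: either one facility serves both, or each client gets its own. More generally, $n$ clients within distance $r$ of a common point cost at most $\mathfrak f+nr$, while $n$ clients at pairwise distances greater than $2\mathfrak f$ cost exactly $n\mathfrak f$ (a facility within $\mathfrak f$ of a client is that close to no other client, so each client is responsible either for a facility or for a connection cost above $\mathfrak f$). Thus $\mathrm{OPT}/\mathfrak f$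 is a soft count of the clusters of $P$ at scale $\mathfrak f$.

In a \emph{dynamic geometric stream} the clients are points of the grid $\{1,\dots,\Delta\}^d$, presented as a sequence of insertions and deletions. A stream is \emph{legal} if every deletion removes a point that is currently present, each grid point is present at most once at any time, and the final set $P$ is nonempty. The stream length is at most $\mathrm{poly}(\Delta^d)$, and $\mathfrak f$ is known before the stream starts. The algorithm reads the stream once and must output an estimate of $\mathrm{OPT}(P)$. In the high-dimensional regime the space should be polynomial in $d\log\Delta$, and in particular not exponential in $d$. (Requiring the content to be a set at all times, and not only at the end, strengthens the lower bound; the algorithm below does not need it.)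

The following is known. There is a two-pass $O(1)$-approximation in $\mathrm{poly}(d\log\Delta)$ space, and over random-order streams there is a one-pass one. For arbitrary-order streams there is a one-pass $O(d/\log d)$-approximation in $\mathrm{poly}(d\log\Delta)$ space. For every $\epsilon>0$ there is a one-pass $O(1/\epsilon)$-approximation in space $O(n^\epsilon)$, where $n$ is the number of clients. In the other direction, a one-pass ratio better than about $1.085$ requires, for $d=\Theta(\log n)$ and $\Delta=\mathrm{poly}(n)$, space $\Omega(\sqrt n)$, even for insertion-only streams.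

Czumaj, Filtser, Jiang, Krauthgamer, Vesel\'y and Yang \cite{CFJKVY} write: ``The main open problem is thus to design a one-pass streaming $O(1)$-approximation $\mathrm{poly}(d\log\Delta)$-space algorithm for Uniform Facility Location in high-dimensional Euclidean spaces.'' We show that for dynamic streams there is no such algorithm, and we determine the attainable ratio up to $\mathrm{polylog}(d)$ when $9\sqrt d\le\Delta\le\mathrm{poly}(d)$.

\subsection{Results}

A \emph{$C$-approximation algorithm for $(d,\Delta,\mathfrak f)$} is a one-pass randomized algorithm that, on every legal stream over $\{1,\dots,\Delta\}^d$ of length at most $\Delta^d$, outputs with probability at least $2/3$ a value $E\in[\mathrm{OPT}(P),\,C\cdot\mathrm{OPT}(P)]$. Restricting the length to $\Delta^d$ only strengthens a lower bound.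

\begin{theorem}[Lower bound]\label{thm:A}
Let $C\ge1$ be real and let $D\ge\max\{1000,C^2\}$ be an integer. Put $M=\lceil7C\rceil$ and $\mathfrak f=\lfloor M\sqrt D/4\rfloor$. Suppose that either
\begin{itemize}
\item[(a)] $d\ge\frac65D$ and $\Delta\ge M+1$, or
\item[(b)] $d\ge65C^2D$ and $\Delta\ge2$.
\end{itemize}
Then every $C$-approximation algorithm for $(d,\Delta,\mathfrak f)$ with $s$ bits of memory satisfies
\[
s\;\ge\;\frac{2^{D/(8800C^2)}}{2\cdot10^4\,C^4}-\log_2(600C)\;\ge\;\frac{n^{1/(1100C^2)}}{2\cdot10^4\,C^4}-\log_2(600C),
\]
where $n\in[2^{D/10},2^{D/8}]$ is the number of final clients in the hard instances. In the hard streams all insertions precede all deletions, and each grid point is inserted at most once and deleted at most once, so the current content is always a set.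
\end{theorem}

\begin{corollary}\label{cor:posed}
For every constant $C\ge1$ and every polynomial $q$ there is no one-pass algorithm with ratio $C$ and space $q(d\log\Delta)$. This holds even for $\Delta=2$.
\end{corollary}

\begin{corollary}\label{cor:ratio}
Let $d\ge1200$, $C\ge1$ and $\Delta\ge9C$. For a suitable integer $\mathfrak f$, every $C$-approximation algorithm for $(d,\Delta,\mathfrak f)$ has
\[
s\ge\frac{2^{d/(11000C^2)}}{2\cdot10^4C^4}-\log_2(600C).
\]
In particular, if $a\ge1$ and $9\sqrt d\le\Delta\le2^d$, then an algorithm that works for all $\mathfrak f$ in space $(d\log_2\Delta)^a$ has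
\[
C\ge\sqrt{\frac{d}{11000(2a+4)\log_2d}}=\Omega_a\bigl(\sqrt{d/\log d}\bigr).
\]
\end{corollary}

\begin{theorem}[Upper bound]\label{thm:B}
For all $d\ge1$, $\Delta\ge2$ and $\mathfrak f>0$ there is a one-pass algorithm for dynamic streams of length $\mathrm{poly}(\Delta^d)$ that uses $\mathrm{poly}(d\log\Delta)$ bits of space, random bits included, and outputs, with probability at least $3/4$, a value $E\in[\mathrm{OPT},\,O(\sqrt d\,\log(d\Delta))\cdot\mathrm{OPT}]$. Its update time is exponential in $d$.
\end{theorem}

Hence for $9\sqrt d\le\Delta\le d^{O(1)}$ the best ratio in $\mathrm{poly}(d\log\Delta)$ space lies between $\Omega(\sqrt{d/\log d})$ and $O(\sqrt d\log d)$. Theorem~\ref{thm:A} uses deletions and says nothing about insertion-only streams. We leave open the $\mathrm{polylog}(d)$ gap in the ratio, and the gap between the exponent $\Omega(1/C^2)$ of $n$ in Theorem~\ref{thm:A} and the exponent $O(1/C)$ of the $O(n^\epsilon)$-space algorithm above.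

The square root of $d$ has a different origin in each bound. In the lower bound, clusters have Hamming radius about $\epsilon D$, hence Euclidean radius about $\sqrt{\epsilon D}$, while unrelated points are at distance of order $\sqrt D$; the cost ratio is of order $\epsilon^{-1/2}=\Theta(C)$, and the advantage of a small memory is about $2^{-\Omega(\epsilon D)}$. In the upper bound, $\sqrt d$ measures how often a partition into pieces of balls separates two nearby points.

\section{The method in its smallest cases}\label{sec:idea}

This section is informal and motivates the construction; the proofs start in Section~\ref{sec:tools}. Let $X=\mathbb F_2^D$, identified for the moment with $\{0,1\}^D\subset\mathbb R^D$, and let $\mathfrak f\approx\sqrt D/4$. A \emph{group} consists of $L$ points of $X$, either independent and uniform, or noisy copies $z+e_1,\dots,z+e_L$ of one uniform center $z$, where every coordinate of every $e_i$ is $1$ with probability $\epsilon$, independently. A typical independent group has pairwise distances near $\sqrt{D/2}>2\mathfrak f$ and costs $L\mathfrak f$; a typical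 correlated one costs at most about $\mathfrak f+L\sqrt{\epsilon D}$. With $L$ a suitable multiple of $C$ and $\epsilon$ a suitable multiple of $1/C^2$ the two differ by more than a factor $C$. We must present the points so that a small memory cannot tell the two kinds apart.

\paragraph{Hiding a count.} Consider a single column of possible points, labeled $1,\dots,\lambda-1$, in which $K<\lambda$ points are to be left. Draw $\eta$ uniformly from $\mathbb Z/\lambda=\{0,\dots,\lambda-1\}$, insert the labels $1,\dots,\eta$, and later delete the labels $1,\dots,G$ with $G=\eta-K\bmod\lambda$. If $\eta\ge K$, which fails only with probability $K/\lambda$, exactly $K$ points remain. The insertions do not depend on $K$. An algorithm that remembers nothing of them sees only $G$, which is uniform whatever $K$ is: the garbage $\eta$ acts as a one-time pad. With $s$ bits of memory, the state after the insertions confines $\eta$ to a set $A$ that is typically of density about $2^{-s}$ or more; then $G=\eta-K$ with $\eta$ uniform on $A$, so $G$ carries at most about $s$ bits about $K$. If we hide a whole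 vector of counts that is the sum of the contributions of $t+1$ i.i.d.\ items, each item leaks at most about $s/(t+1)$ bits. So the algorithm sees each item through a \emph{channel}: a random output $v$, with law $W(\cdot\,|\,x)$ when the item is $x$, of small mutual information.

\paragraph{What a low-information channel can do.} Let $L=2$, let $\rho=1-2\epsilon$, and send $x_1$ and $x_2$ through the same channel independently. How far is the law of the outputs for a correlated pair from that for an independent pair? With about $t$ groups, each leaking $s/t$, we need a bound much smaller than the information $I$ itself: a bound of order $I$ sums to $s$, which is useless. Two examples show what can happen.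

\begin{example}[Diffuse information]\label{ex:diffuse}
Let $v\in\{\pm1\}$ and $W(v|x)=\frac12(1+\theta v\,\chi_S(x))$, where $0<\theta\le1$, $0\ne S\in X$ and $\chi_S(x)=(-1)^{S\cdot x}$. Since $x_1+x_2=e_1+e_2$ for a correlated pair and $\mathbb E(-1)^{S\cdot e_i}=\rho^{|S|}$, the outputs then have law $\frac14(1+\theta^2\rho^{2|S|}v_1v_2)$. For an independent pair they are uniform. The total variation distance is $\frac12\theta^2\rho^{2|S|}$, and, with $0\ln0=0$,
\[
I(x;v)=\tfrac12\bigl[(1+\theta)\ln(1+\theta)+(1-\theta)\ln(1-\theta)\bigr]=\sum_{m\ge1}\frac{\theta^{2m}}{2m(2m-1)}\ge\frac{\theta^2}2 .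
\]
So the distance is at most $I\rho^{2|S|}$. This is harmless if $|S|$ is large, but for $|S|=1$ the factor $\rho^2$ is close to $1$: single coordinates are dangerous.
\end{example}

The remedy is to let an item be not a point but a coset $x+V$ of a linear code $V$. The channel is then $V$-invariant in $x$, and the characters it can use lie in $V^\perp$. If all nonzero words of $V^\perp$ have weight greater than $k$, we gain a factor $\rho^{2(k+1)}$. This is a spectral gap. It does not handle every channel, because it is an $L^2$ statement.

\begin{example}[Concentrated information]\label{ex:conc}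
Let $A\subset X$ be a union of cosets of $V$, of density $\alpha\in(0,1/e]$. The channel reports the coset of $x$ if $x\in A$, and a symbol $\bot$ otherwise. It reveals at least whether $x\in A$, so $I(x;v)\ge\alpha\ln(1/\alpha)\ge\alpha$. The likelihood ratio $u=W(v|x)/\mathbb E_xW(v|x)$ is now as large as $|X|/|V|$, and $\mathbb E u^2\ge\alpha|X|/|V|$ can be so huge that the spectral gap is of no use. But for a correlated pair
\[
q=\Pr[x_1,x_2\in A]=\|T_\rho\mathbf 1_A\|_2^2\le\|\mathbf 1_A\|_{1+\rho^2}^2=\alpha^{2/(1+\rho^2)}\le\alpha^{1+\epsilon},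
\]
by hypercontractivity of the noise operator $T_\rho$ (Section~\ref{sec:tools}); the last step uses $\frac2{1+\rho^2}-1\ge\frac{1-\rho^2}2=\epsilon(1+\rho)$. The two output laws have the same marginals, so their differences on pairs involving $\bot$ are signed sums of their differences on pairs of cosets in $A$. Hence the total variation distance is at most $2(q+\alpha^2)\le4q\le4\alpha^{1+\epsilon}$, where $\alpha^2=(\mathbb E\,T_\rho\mathbf 1_A)^2\le q$. With $\alpha\le I\le s/t$ and $t=2^{\Omega(D)}$, the extra factor $\alpha^\epsilon$ is $2^{-\Omega(\epsilon D)}$ as long as $s\le\sqrt t$.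
\end{example}

The swap lemma of Section~\ref{sec:swap} says that nothing else can happen: we cut any channel at likelihood ratio $2$ into a diffuse and a concentrated part and treat the parts as in the two examples.

\paragraph{Assembling.} Picture an array of items with $L$ rows (\emph{layers}) and $T+t$ columns: $T$ groups, each one column, and $t$ columns of background items. We exchange the groups from correlated to independent one at a time. The channel argument needs each item of the current group to have its own independent channel; for this every layer gets its own garbage, and the other groups, whose items may be correlated across layers, are fixed by conditioning. Fixed items cannot share the leaked information with the current one. That is the task of the background: in each layer its $t$ items are exchangeable with the current item, whether or not the current group is correlated. Finally, the clients of one item, the points $x+y$ with $y\in V$, should not be near each other, so $V$ itself needs large minimum distance.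

\section{Model and tools}\label{sec:tools}

\paragraph{Model for the lower bound.} An algorithm with $s$ bits consists of a set $\mathcal M$ of at most $2^s$ memory states; a random string $\xi$, independent of the stream and not counted as space; an initial state $m_0(\xi)$; a transition map $m\mapsto\Psi(m,\text{update},\xi)$; and an output map $E(m,\xi)$. All of these may depend arbitrarily on $d,\Delta,\mathfrak f,n$. Fresh coins at each step are covered: in our update sequences every update (sign and point) occurs at most once, so the coins can be indexed by the update. An algorithm with a free clock is covered at the price of $O(d)$ extra bits, since our sequences have length at most $2^d$. We extend $\Psi$ arbitrarily, so that it is defined on illegal update sequences too.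

\paragraph{Analysis on the cube.} $X=\mathbb F_2^D$ carries the uniform measure; $\|g\|_p=(\mathbb E|g|^p)^{1/p}$, $\langle g,h\rangle=\mathbb E_xg(x)h(x)$, and $|x|$ is the Hamming weight. The characters $\chi_S(x)=(-1)^{S\cdot x}$, $S\in X$, are an orthonormal basis, and $\hat g(S)=\langle g,\chi_S\rangle$. Let $\mathrm{Bern}(\epsilon)^{\otimes D}$ be the law of $e\in X$ with independent coordinates, each $1$ with probability $\epsilon$. For $\rho=1-2\epsilon\in[0,1]$ put $T_\rho g(z)=\mathbb E\,g(z+e)$ with $e\sim\mathrm{Bern}(\epsilon)^{\otimes D}$. Then $T_\rho\chi_S=\rho^{|S|}\chi_S$; so $T_\rho$ is self-adjoint, preserves means, and $T_\rho T_\rho=T_{\rho^2}$. It is also positivity preserving. For $1\le p\le q$,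
\begin{equation}\label{eq:HC}
\|T_\rho g\|_q\le\|g\|_p\qquad\text{whenever }0\le\rho\le\sqrt{(p-1)/(q-1)}
\end{equation}
(hypercontractivity; Bonami \cite{Bonami}, Beckner \cite{Beckner}; see \cite[Ch.~10]{ODonnell}). We also use $\#\{x\in X:|x|\le\alpha D\}\le2^{h(\alpha)D}$ for $\alpha\le\frac12$, with $h$ the binary entropy; numerically $h(1/4)\le0.812$ and $h(1/250)\le0.038$.

\paragraph{Information.} $\mathrm{TV}(\mu,\nu)=\frac12\|\mu-\nu\|_1$. Entropies $H$, divergences $\mathrm{KL}$ and mutual informations are in nats. If $v\sim W(\cdot|x)$ with $x$ random and $\overline W=\mathbb E_xW(\cdot|x)$, then $I(x;v)=H(v)-H(v|x)=\mathbb E_x\mathrm{KL}(W(\cdot|x)\,\|\,\overline W)$. Pinsker's inequality is $\|\mu-\nu\|_1\le\sqrt{2\,\mathrm{KL}(\mu\|\nu)}$.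

\section{The code}

Let $j=\lfloor D/20\rfloor$ and $k=\lfloor D/250\rfloor$, where $D\ge1000$.

\begin{lemma}\label{lem:code}
There is a subspace $V\le X$ of dimension $j$ such that (i) every nonzero $y\in V$ has $|y|>D/4$, and (ii) every nonzero $S\in V^\perp$ has $|S|\ge k+1$.
\end{lemma}
\begin{proof}
Let $B$ be a uniform $j\times D$ matrix over $\mathbb F_2$, and $V$ its row span. For nonzero $c\in\mathbb F_2^j$ the vector $c^\top B$ is uniform, so
\[
\Pr[\exists\,c\ne0:\ |c^\top B|\le D/4]\le2^{j}\,2^{(0.812-1)D}\le2^{0.05D-0.188D}<\tfrac12 .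
\]
On the complement no nontrivial combination of rows vanishes, so $\dim V=j$, and (i) holds. For nonzero $S$ the vector $BS$ is uniform, so $\Pr[S\in V^\perp]=\Pr[BS=0]=2^{-j}\le2^{1-0.05D}$. There are at most $2^{0.038D}$ vectors of weight at most $k$, so (ii) fails with probability at most $2^{1-0.012D}<\frac12$.
\end{proof}

We fix such a $V$. If $g$ is $V$-invariant, that is, $g(x+y)=g(x)$ for $y\in V$, then $\hat g(S)=\chi_S(y)\hat g(S)$ for all $y\in V$, so $\hat g$ vanishes outside $V^\perp$. Expanding in characters, separating $S=0$ and using Cauchy--Schwarz for the rest, we get for real $V$-invariant $g,g'$ with means $\bar g,\bar g'$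
\begin{equation}\label{eq:gap}
|\langle g,T_{\rho^2}g'\rangle|\le|\bar g\,\bar g'|+\gamma\,\|g\|_2\|g'\|_2,\qquad\gamma:=\rho^{2(k+1)} .
\end{equation}

\section{The swap lemma}\label{sec:swap}

\begin{lemma}[Swap lemma]\label{lem:swap}
Let $0<\epsilon\le\frac18$, $\rho=1-2\epsilon$, $L\ge1$ and $0<\sigma\le\frac13$, and let $\gamma$ be as in \eqref{eq:gap}. For $i\in[L]$ let $W_i(\cdot\,|\,x)$, $x\in X$, be probability distributions on a finite set such that $W_i(\cdot\,|\,x+y)=W_i(\cdot\,|\,x)$ for $y\in V$, and $I(x;v)\le\sigma$ when $x$ is uniform and $v\sim W_i(\cdot\,|\,x)$. Given $(x_1,\dots,x_L)$, draw $v_i\sim W_i(\cdot\,|\,x_i)$ independently. Let $\mu_{\rm ind}$ be the law of $(v_i)$ when the $x_i$ are i.i.d.\ uniform, and $\mu_{\rm cor}$ the law when $x_i=z+e_i$ with $z$ uniform and $e_i\sim\mathrm{Bern}(\epsilon)^{\otimes D}$, all independent. Then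
\[
\mathrm{TV}(\mu_{\rm cor},\mu_{\rm ind})\le L^2\sigma\gamma+L^3(3\sigma)^{1+\epsilon}.
\]
\end{lemma}

The first term is the diffuse effect of Example~\ref{ex:diffuse}, the second the concentrated effect of Example~\ref{ex:conc}.

\begin{proof}
\textbf{Cutting the channels.} Let $\overline W_i=\mathbb E_xW_i(\cdot|x)$. On its support, which contains the support of every $W_i(\cdot|x)$, put
\[
u_i(v,x)=W_i(v|x)/\overline W_i(v)\ge0,\qquad a_i=u_i-1 .
\]
In this proof $v_i\sim\overline W_i$ independently, and $\mathbb E_v$ is the expectation over them. Then $\mathbb E_xa_i(v,x)=0$ for all $v$, $\mathbb E_vu_i(v,x)=1$ for all $x$, and $u_i(v,\cdot)$ is $V$-invariant. With $\psi(u)=u\ln u-u+1\ge0$ we have $\mathbb E_{v,x}\psi(u_i)=\mathbb E_{v,x}u_i\ln u_i=I(x;v)\le\sigma$.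

The function $\psi$ is quadratic near $1$ but only slightly more than linear at infinity, so it controls $a_i^2$ where $u_i\le2$ and only $|a_i|$ where $u_i>2$. Precisely, $\psi(u)=\int_1^u\frac{u-y}y\,dy$. For $1\le u\le2$ we have $y\le2$, so $\psi(u)\ge\frac14(u-1)^2$; for $u<1$, $\psi(u)=\int_u^1\frac{y-u}y\,dy\ge\frac12(1-u)^2$. Hence $(u-1)^2\le4\psi(u)$ on $[0,2]$. By convexity and $\psi(1)=0$, the ratio $\psi(u)/(u-1)$ is nondecreasing for $u>1$, and it equals $2\ln2-1>\frac13$ at $u=2$. Hence $u-1\le3\psi(u)$ for $u\ge2$. Define
\[
g_i=a_i\mathbf 1[u_i\le2],\qquad b_i=a_i\mathbf 1[u_i>2]\ge0,\qquad m_i(x)=\mathbb E_vb_i(v,x),\qquad w_i(x)=\mathbb E_v|a_i(v,x)| .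
\]
Then
\begin{equation}\label{eq:cut}
\mathbb E_{v,x}g_i^2\le4\sigma,\quad0\le m_i\le1,\quad\mathbb E_xm_i\le3\sigma,\quad0\le w_i\le2,\quad\|w_i\|_2^2\le2\sigma .
\end{equation}
Here $m_i\le\mathbb E_vu_i=1$ and $w_i\le\mathbb E_vu_i+1=2$. The last bound is Pinsker: $w_i(x)=\|W_i(\cdot|x)-\overline W_i\|_1$, and $\mathbb E_x\mathrm{KL}(W_i(\cdot|x)\|\overline W_i)=I(x;v)\le\sigma$.

\textbf{Expansion.} We have $\mu_{\rm ind}=\bigotimes_i\overline W_i$, and averaging over the $e_i$ shows that $\mu_{\rm cor}$ has density $\mathbb E_z\prod_i(1+\alpha_i(z))$ with respect to it, where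
\[
\alpha_i(z)=T_\rho[a_i(v_i,\cdot)](z),\qquad1+\alpha_i=T_\rho[u_i(v_i,\cdot)]\ge0 .
\]
Expanding the product completely would produce $2^L$ terms. Instead we keep the nonnegative tails $\Pi_{>i}=\prod_{m>i}(1+\alpha_m)$, which have mean $1$ over $v$ for each $z$. Since $\Pi_{>l-1}-\Pi_{>l}=\alpha_l\Pi_{>l}$, we have $\Pi_{>i}=1+\sum_{l>i}\alpha_l\Pi_{>l}$; three applications give
\[
\prod_i(1+\alpha_i)=1+\sum_i\alpha_i+\sum_{i<i'}\alpha_i\alpha_{i'}+\sum_{i<i'<i''}\alpha_i\alpha_{i'}\alpha_{i''}\Pi_{>i''} .
\]
Here $\mathbb E_z\alpha_i=\mathbb E_xa_i=0$, and $\mathbb E_z\alpha_i\alpha_{i'}=\langle a_i,T_{\rho^2}a_{i'}\rangle$ because $T_\rho$ is self-adjoint and $T_\rho T_\rho=T_{\rho^2}$. Therefore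
\begin{equation}\label{eq:TV}
2\,\mathrm{TV}(\mu_{\rm cor},\mu_{\rm ind})\le\sum_{i<i'}\mathbb E_v\bigl|\langle a_i,T_{\rho^2}a_{i'}\rangle\bigr|+\sum_{i<i'<i''}\mathbb E_z\mathbb E_v\bigl[|\alpha_i\alpha_{i'}\alpha_{i''}|\,\Pi_{>i''}\bigr].
\end{equation}
We stop at three factors because all we know about the $L^2$ norm of $w_i$ is that it is of order at most $\sqrt\sigma$. For pairs, absolute values give only $\langle w_i,T_{\rho^2}w_{i'}\rangle\le2\sigma$, so pairs need care. For triples absolute values will suffice.

\textbf{Pairs.} Write
\[
\langle a_i,T_{\rho^2}a_{i'}\rangle=\langle g_i,T_{\rho^2}g_{i'}\rangle+\langle b_i,T_{\rho^2}a_{i'}\rangle+\langle g_i,T_{\rho^2}b_{i'}\rangle .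
\]

\emph{First term.} The function $g_i(v,\cdot)$ is $V$-invariant, and since $\mathbb E_xa_i=0$, its $x$-mean is minus that of $b_i(v,\cdot)$. By \eqref{eq:gap}, \eqref{eq:cut} and the independence of $v_i$ and $v_{i'}$,
\[
\mathbb E_v|\langle g_i,T_{\rho^2}g_{i'}\rangle|\le(\mathbb E_xm_i)(\mathbb E_xm_{i'})+\gamma\,\mathbb E_v\|g_i\|_2\,\mathbb E_v\|g_{i'}\|_2\le(3\sigma)^2+4\sigma\gamma .
\]
This is the only use of $V$-invariance.

\emph{Second term.} Positivity of $T_{\rho^2}$, independence, Cauchy--Schwarz, and \eqref{eq:HC} for $T_{\rho^2}$ with $(p,q)=(1+\rho^4,2)$ give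
\[
\mathbb E_v|\langle b_i,T_{\rho^2}a_{i'}\rangle|\le\langle T_{\rho^2}m_i,w_{i'}\rangle\le\|m_i\|_{1+\rho^4}\|w_{i'}\|_2\le(3\sigma)^{\frac1{1+\rho^4}+\frac12},
\]
where $m_i^{p}\le m_i$ since $0\le m_i\le1$. As $\rho\ge\frac34$,
\[
\frac1{1+\rho^4}-\frac12=\frac{1-\rho^4}{2(1+\rho^4)}\ge\frac{(1-\rho)(1+\rho)(1+\rho^2)}4\ge\frac{2\epsilon}4\cdot\frac74\cdot\frac{25}{16}\ge\epsilon ,
\]
so, as $3\sigma\le1$, the second term is at most $(3\sigma)^{1+\epsilon}$.

\emph{Third term.} Since $|g_i|\le|a_i|$, it is at most $\mathbb E_v\langle|a_i|,T_{\rho^2}b_{i'}\rangle=\langle w_i,T_{\rho^2}m_{i'}\rangle$, which obeys the same bound. Altogether a pair contributes at most $4\sigma\gamma+3(3\sigma)^{1+\epsilon}$ to \eqref{eq:TV}, using $(3\sigma)^2\le(3\sigma)^{1+\epsilon}$.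

\textbf{Triples.} For fixed $z$ the factors are independent over $v$, with $\mathbb E_v|\alpha_i(z)|\le T_\rho w_i(z)$ and $\mathbb E_v(1+\alpha_m(z))=1$. By H\"older, a triple contributes at most $\|T_\rho w_i\|_3\|T_\rho w_{i'}\|_3\|T_\rho w_{i''}\|_3$. Without smoothing, $0\le w\le2$ and $\|w\|_2^2\le2\sigma$ would give only $\mathbb Ew^3\le4\sigma$. The noise raises the exponent: let $r=1+\rho^{-2}\in(2,3)$. For each $w=w_i$ we have $0\le T_\rho w\le2$, so \eqref{eq:HC} with $(p,q)=(2,r)$ gives
\[
\|T_\rho w\|_3^3\le2^{3-r}\|T_\rho w\|_r^r\le2\,\|w\|_2^r\le2(2\sigma)^{r/2}\le2(3\sigma)^{1+\epsilon},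
\]
because $\frac r2-1=\frac{\rho^{-2}-1}2\ge\frac{(1-\rho)(1+\rho)}2\ge\epsilon$. So a triple contributes at most $2(3\sigma)^{1+\epsilon}$.

\textbf{Sum.} There are at most $L^2/2$ pairs and $L^3/6$ triples, so
\[
\mathrm{TV}\le\tfrac12\Bigl[\tfrac{L^2}2\bigl(4\sigma\gamma+3(3\sigma)^{1+\epsilon}\bigr)+\tfrac{L^3}6\cdot2(3\sigma)^{1+\epsilon}\Bigr]=L^2\sigma\gamma+\bigl(\tfrac34L^2+\tfrac16L^3\bigr)(3\sigma)^{1+\epsilon},
\]
and $\frac34L^2+\frac16L^3\le L^3$.
\end{proof}

\section{The hard streams}

From here to the end of the proof of Theorem~\ref{thm:A} in Section~\ref{sec:proofs}, the numbers $C,D,M,\mathfrak f,d,\Delta$ are as in that theorem.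

\subsection{Parameters}

Set
\[
\epsilon=\frac1{200C^2},\quad\rho=1-2\epsilon,\quad L=\lceil5C\rceil,\quad t=2^j,\quad T=Lt,\quad n=L(T+t)2^j=L(L+1)4^j .
\]
Let $\lambda$ be the power of two in $[100n,200n)$, and $b=\lceil\log_2L\rceil+\log_2\lambda$. Let $f_0=M\sqrt D/4$. Then $f_0>50$, so $0.98f_0\le\mathfrak f\le f_0$.

Since $C\ge1$, we have $5\le L\le6C$, hence $30\le L(L+1)\le42C^2\le42D$; here $D\ge C^2$ is used. The following bounds hold.
\begin{itemize}
\item $n\ge30\cdot2^{D/10-2}\ge2^{D/10}$, because $j\ge D/20-1$.
\item $\log_2n\le D/10+\log_2(42D)\le D/8$. Indeed $\log_2(42D)<16<25=D/40$ at $D=1000$, and $D/40$ grows faster afterwards.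
\item $b+1\le D/5$. Indeed $b\le1+\log_2(6\sqrt D)+\log_2(8400D)+D/10$. At $D=1000$ the right side is below $132$, and its derivative $0.1+\frac{1.5}{D\ln2}$ is below $0.2$.
\end{itemize}

\subsection{Embedding}

We use a map $\iota:X\times\{0,1\}^b\to\{1,\dots,\Delta\}^d$ with
\begin{equation}\label{eq:emb}
\|\iota(u,\ell)-\iota(u',\ell')\|_2^2=M^2|u+u'|+|\ell+\ell'| .
\end{equation}
In case (a), take the coordinates $1+Mu_1,\dots,1+Mu_D,1+\ell_1,\dots,1+\ell_b$ and pad with $1$'s; this fits since $D+b\le\frac65D\le d$ and $\Delta\ge M+1$. In case (b), where only two values per coordinate are available, repeat each $1+u_a$ exactly $M^2\le64C^2$ times, append the $1+\ell_a$, and pad; this fits since $M^2D+b\le65C^2D\le d$. The factor $M$ makes the contribution of the label $\ell$ to the distances small enough.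

Encode the pairs $(i,l)\in[L]\times\{1,\dots,\lambda-1\}$ injectively as $\ell(i,l)\in\{0,1\}^b$, which is possible since $2^b\ge L\lambda$, and write $[u;i,l]=\iota(u,\ell(i,l))$.

\subsection{Items}

For each layer $i\in[L]$ there are background items $y_{i,1},\dots,y_{i,t}\in X$ and group items $x_{1,i},\dots,x_{T,i}\in X$. The background items are i.i.d.\ uniform. The groups $(x_{g,i})_{i\in[L]}$, $g\in[T]$, are independent of each other and of the background. A group is \emph{independent} if its $L$ items are i.i.d.\ uniform, and \emph{correlated} if $x_{g,i}=z_g+e_{g,i}$ with $z_g$ uniform and $e_{g,i}\sim\mathrm{Bern}(\epsilon)^{\otimes D}$, all independent, as in Lemma~\ref{lem:swap}. In the hybrid distribution $\mathcal H_g$, $0\le g\le T$, the groups $1,\dots,g$ are independent and the others are correlated. Put $\mathbf{Near}=\mathcal H_0$ and $\mathbf{Far}=\mathcal H_T$. Let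
\[
K_i=\sum_{r\le t}\mathbf 1_{y_{i,r}+V}+\sum_{g\le T}\mathbf 1_{x_{g,i}+V}\in\mathbb Z_{\ge0}^X ,\qquad\sum_{i,u}K_i(u)=L(T+t)2^j=n .
\]

\subsection{Garbage and stream}

Let $\Gamma=(\mathbb Z/\lambda)^X$, identified with $\{0,\dots,\lambda-1\}^X$. Let $\eta_1,\dots,\eta_L$ be i.i.d.\ uniform on $\Gamma$, independent of all items, and let $G_i=\eta_i-K_i\bmod\lambda$.
\begin{itemize}
\item \emph{Phase 1.} For $i=1,\dots,L$, and for $u\in X$ in a fixed order, insert $[u;i,l]$ for $l=1,\dots,\eta_i(u)$.
\item \emph{Phase 2.} For $i=1,\dots,L$, and for $u\in X$ in a fixed order, delete $[u;i,l]$ for $l=1,\dots,G_i(u)$.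
\end{itemize}
Every update occurs at most once. Let $\mathrm{Legal}$ be the event that $\eta_i(u)\ge K_i(u)$ for all $i,u$. Whatever the items are,
\[
\Pr[\neg\mathrm{Legal}]\le\sum_{i,u}K_i(u)/\lambda=n/\lambda\le0.01 .
\]
On $\mathrm{Legal}$ we have $G_i(u)=\eta_i(u)-K_i(u)$, every deletion removes a present point, and the final set is $P=\{[u;i,l]:G_i(u)<l\le\eta_i(u)\}$. It has $n$ points, exactly $K_i(u)$ of them in layer $i$ over $u$. So $P$ can be put in bijection with the pairs (item, $y\in V$), where the client for an item $x$ of layer $i$ and $y\in V$ is some $[x+y;i,l]$.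

Each phase has at most $L\lambda2^D\le2^{D+b}$ updates, so the length is at most $2^{D+b+1}\le2^d\le\Delta^d$ in both cases, as $D+b+1\le\frac65D\le d$.

\subsection{Costs}

\begin{lemma}\label{lem:cost}
In $\mathbf{Far}$, with probability at least $0.98$ the stream is legal and $\mathrm{OPT}\ge n\mathfrak f$. In $\mathbf{Near}$, with probability at least $0.98$ the stream is legal and $\mathrm{OPT}\le0.9\,n\mathfrak f/C$.
\end{lemma}
\begin{proof}
In each case we exclude, besides illegality, one event of probability at most $0.01$.

\textbf{Far.} All $L(L+1)2^j\le42D\cdot2^{0.05D}$ items are i.i.d.\ uniform. For two of them, $x$ and $x'$, and $y\in V$, the vector $x+x'+y$ is uniform, so with probability at most $2^{j-0.188D}$ some $y\in V$ has $|x+x'+y|\le D/4$. By a union bound over pairs this happens for some pair with probability at most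
\[
\tfrac12(42D)^2\,2^{0.1D+0.05D-0.188D}=882D^2\,2^{-0.038D}\le0.01 ;
\]
at $D=1000$ the value is below $0.004$, and it decreases afterwards. Otherwise, and if the stream is legal, any two clients lie over points of $X$ at Hamming distance greater than $D/4$: for two clients of one item by Lemma~\ref{lem:code}(i), for clients of two items by what was just said. By \eqref{eq:emb} they are at distance greater than $M\sqrt D/2=2f_0\ge2\mathfrak f$. Take any $F$. The clients within distance $\mathfrak f$ of $F$ have pairwise distinct nearest facilities, and each other client pays more than $\mathfrak f$. So $\mathrm{cost}(F)\ge n\mathfrak f$.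

\textbf{Near.} Open facilities at $\iota(z_g+y,0)$ for all $g\in[T]$, $y\in V$, and at each background client. Their number is at most $(T+Lt)2^j=2L4^j\le2n/L\le0.4n/C$, because $L\ge5C$.

The sum $\sum_{g,i}|e_{g,i}|$ is binomial with parameters $LTD$ and $\epsilon$. By Chebyshev it exceeds $2\epsilon LTD$ with probability at most
\[
\frac1{\epsilon LTD}=\frac{200C^2}{L^2tD}\le\frac8{tD}\le0.01 .
\]
Otherwise, connect the client for $(x_{g,i},y)$ to $\iota(z_g+y,0)$. By \eqref{eq:emb} the distance is at most $\sqrt{M^2|e_{g,i}|+b}$. The average of $|e_{g,i}|$ is at most $2\epsilon D$, and $b\le D/5\le M^2\epsilon D$ because $M^2\ge49C^2$. There are $LT2^j\le n$ group clients, so by concavity of the square root the total connection cost is at most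
\[
LT2^j\,M\sqrt{3\epsilon D}\le4nf_0\sqrt{3\epsilon}=\frac{4nf_0}C\sqrt{\frac3{200}}\le\frac{0.49\,nf_0}C\le\frac{0.5\,n\mathfrak f}C .
\]
Adding the opening costs gives $0.9n\mathfrak f/C$.
\end{proof}

\section{Indistinguishability}

\begin{lemma}\label{lem:indist}
Fix $\xi$, so that the algorithm is deterministic. Let $s''=s+\log_2(100L)$, and assume $s''\le\sqrt t/3$. Then the laws of the final memory state under $\mathbf{Near}$ and $\mathbf{Far}$ are within total variation $0.01+4L^4s''\,2^{-\epsilon D/44}$.
\end{lemma}
\begin{proof}
\textbf{The transcript.} Let $m_0$ be the initial state and $m_i$ the state after the layer-$i$ insertions. Then $m_i=\Psi_i(m_{i-1},\eta_i)$ for some function $\Psi_i$, and the final state is a function of $(m_L,G_1,\dots,G_L)$. It suffices to compare the laws of $(\mathbf m,G_1,\dots,G_L)$, where $\mathbf m=(m_1,\dots,m_L)$.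

The transcript $\mathbf m$ is a function of $(\eta_i)$ only, so it is independent of the items and has the same law in all hybrids. (Here it is used that there is one pass: no state recorded in $\mathbf m$ has seen a deletion.) Moreover
\[
\{\mathbf m=\mathbf m^*\}=\bigcap_i\{\eta_i\in A_i\},\qquad A_i=\{\eta\in\Gamma:\Psi_i(m^*_{i-1},\eta)=m^*_i\},\qquad m_0^*=m_0 .
\]
Hence, given $\mathbf m$, the $\eta_i$ are independent, uniform on $A_i$, and independent of the items. We have revealed all of $m_1,\dots,m_L$ rather than only $m_L$ precisely to get this product structure.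

Given $m_{i-1}$, the possible sets $A_i$ partition $\Gamma$ into at most $2^s$ parts, and $\eta_i$ is uniform on $\Gamma$. So $|A_i|/|\Gamma|<2^{-s}/(100L)$ has probability at most $1/(100L)$. Call $\mathbf m$ \emph{good} if $\ln(|\Gamma|/|A_i|)\le s''$ for all $i$. As $\ln(2^s\cdot100L)\le s''$, we have $\Pr[\mathbf m\text{ good}]\ge0.99$.

\textbf{One hybrid step.} Fix a good $\mathbf m$ and $g\in[T]$, and condition on $\mathbf m$. Let $\Xi$ be the items of all groups other than $g$. It has the same law in $\mathcal H_{g-1}$ and $\mathcal H_g$ and is independent of $(\eta_i)$, the background, and group $g$. So the total variation distance between the two laws of $(G_i)$ is at most the average over $\Xi$ of the distance given $\Xi$. Given $\Xi$, with $c_i\in\Gamma$ the fixed contribution of the other groups,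
\[
G_i=\eta_i-c_i-\sum_{r\le t}\mathbf 1_{y_{i,r}+V}-\mathbf 1_{x_{g,i}+V}\qquad\text{in }\Gamma .
\]
Let $W_i(\cdot\,|\,x)$ be the law of $G_i$ when $x_{g,i}=x$. It is $V$-invariant in $x$, and its randomness $(\eta_i,y_{i,1},\dots,y_{i,t})$ is independent across $i$ and independent of $(x_{g,i})_i$. So we are in the situation of Lemma~\ref{lem:swap}, once we bound the information.

Let $Y_0=x$ be uniform and $Y_r=y_{i,r}$, so that $Y_0,\dots,Y_t$ are i.i.d. Given all of them, $G_i$ is a translate of $\eta_i$, which is uniform on $A_i$. Hence
\[
I(Y_0,\dots,Y_t;G_i)=H(G_i)-\ln|A_i|\le\ln|\Gamma|-\ln|A_i|\le s'' .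
\]
On the other hand, by the chain rule and independence,
\[
I(Y_0,\dots,Y_t;G_i)=\sum_r\bigl[H(Y_r)-H(Y_r\,|\,G_i,Y_0,\dots,Y_{r-1})\bigr]\ge\sum_rI(Y_r;G_i),
\]
and all $t+1$ terms on the right are equal by symmetry. So $I(x;G_i)\le\sigma:=s''/(t+1)$, and $3\sigma\le\sqrt t/(t+1)\le t^{-1/2}\le1$. Group $g$ is correlated in $\mathcal H_{g-1}$ and independent in $\mathcal H_g$. Thus Lemma~\ref{lem:swap} bounds the step by $L^2\sigma\gamma+L^3(3\sigma)^{1+\epsilon}$.

\textbf{Summation.} Sum over the $T=Lt$ steps, using $t\sigma\le s''$ and $3\sigma\le t^{-1/2}$. For good $\mathbf m$ the conditional laws of $(G_i)$ under $\mathbf{Near}$ and $\mathbf{Far}$ are within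
\[
L^3s''\gamma+3L^4s''\,t^{-\epsilon/2} .
\]
Since $k+1\ge D/250$ and $j\ge D/20-1$,
\[
\gamma=(1-2\epsilon)^{2(k+1)}\le e^{-4\epsilon D/250}\le2^{-\epsilon D/44},\qquad t^{-\epsilon/2}\le2^{\epsilon/2}2^{-\epsilon D/40}\le1.01\cdot2^{-\epsilon D/44} .
\]
As $L\ge5$, the sum is at most $(0.2+3.03)L^4s''2^{-\epsilon D/44}\le4L^4s''2^{-\epsilon D/44}$. Since $\mathbf m$ has the same law under both distributions, averaging over $\mathbf m$ adds at most $0.01$ for the transcripts that are not good.
\end{proof}

\section{Proofs of the lower bounds}\label{sec:proofs}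

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\beta=\mathbf 1[E\ge n\mathfrak f]$, a function of the final state and $\xi$. The algorithm is correct with probability at least $2/3$ on each fixed legal stream of length at most $\Delta^d$. So Lemma~\ref{lem:cost} gives
\[
\Pr_{\mathbf{Far}}[\beta=1]\ge0.98\cdot\tfrac23,\qquad\Pr_{\mathbf{Near}}[\beta=1]\le0.02+\tfrac13 ;
\]
for the second bound, a correct output on a stream with $\mathrm{OPT}\le0.9n\mathfrak f/C$ satisfies $E\le0.9n\mathfrak f$. The gap is at least $0.29$, so it is at least $0.29$ for some fixed $\xi$.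

If $s''\le\sqrt t/3$, Lemma~\ref{lem:indist} gives $0.28\le4L^4s''2^{-\epsilon D/44}$, and with $\epsilon/44=1/(8800C^2)$ and $L\le6C$,
\[
s''\ge\frac{0.07}{(6C)^4}\,2^{D/(8800C^2)}\ge\frac{2^{D/(8800C^2)}}{2\cdot10^4C^4} .
\]
If $s''>\sqrt t/3$, then $s''\ge\frac13\,2^{D/40-1/2}\ge\frac15\,2^{D/40}$, which exceeds the same bound. Finally $s=s''-\log_2(100L)\ge s''-\log_2(600C)$, and the second inequality of the theorem follows from $D\ge8\log_2n$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:posed}]
Fix $C$, take $\Delta=2$ and $d=\lceil65C^2D\rceil$, and let $D\to\infty$. Theorem~\ref{thm:A}(b) forces $s\ge2^{\Omega(d/C^4)}/O(C^4)-O(\log(2C))$, which eventually exceeds $q(d\log\Delta)$. The bound concerns only legal streams of length at most $\Delta^d$, and $\mathfrak f$ is fixed in advance, so it applies in the model of the problem. (Case (a) with $d=\lceil\frac65D\rceil$ and $\Delta=\lceil7C\rceil+1$ gives the better exponent $\Omega(d/C^2)$.)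
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:ratio}]
Let $D=\lfloor5d/6\rfloor$. As $d\ge1200$, we have $D\ge1000$ and $D\ge\frac56d-1\ge0.83d$. If $C^2\le D$, apply Theorem~\ref{thm:A}(a): $d\ge\frac65D$, $M+1\le7C+2\le9C\le\Delta$, and $8800/0.83<11000$. If $C^2>D$, then $d/(11000C^2)<1$, so the claimed bound is negative and holds for any $\mathfrak f$.

For the second claim we may assume $C\le\sqrt d$, since otherwise there is nothing to prove; then $\Delta\ge9C$. As $\log_2\Delta\le d$, the space is at most $d^{2a}$, and $\log_2(600C)\le\log_2(600\sqrt d)\le d$. So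
\[
2^{d/(11000C^2)}\le2\cdot10^4\,d^2\,(d^{2a}+d)\le4\cdot10^4\,d^{2a+2}\le d^{2a+4},
\]
using $d\ge1200$ in the last step. Taking logarithms gives the claim.
\end{proof}

\begin{remark}
The success probability $\frac23$ is not essential. Given an algorithm with success probability $\frac12+\delta$, run an odd number $\kappa\ge\frac34\delta^{-2}$ of independent copies. By Chebyshev, the probability that at most half of them succeed is at most $1/(4\kappa\delta^2)\le\frac13$, and otherwise their median lies in $[\mathrm{OPT},C\cdot\mathrm{OPT}]$. So the bounds hold for such an algorithm up to a factor $O(\delta^{-2})$.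
\end{remark}

\section{The upper bound}

We now prove Theorem~\ref{thm:B}. We partition the grid at every scale $r$ into cells of diameter at most $r$, and use the quantities $\min(n_cr,\mathfrak f)$, where $n_c$ counts the clients in the cell $c$, as a proxy for the cost. Subsampling turns this proxy into a number of distinct nonempty cells, which a known sketch estimates.

The partition determines the ratio. For a randomly shifted grid of cubes of diameter $r$, hence of side $r/\sqrt d$, a union bound over the coordinates bounds the probability of separating two points $x,y$ at distance $\delta$ only by $\sqrt d\,\|x-y\|_1/r\le d\,\delta/r$. Balls instead of cubes give $O(\sqrt d\,\delta/r)$. The difficulty is to produce a partition into pieces of balls in small space. For each grid point we choose, in the ball around it, the lattice point of least hash value; few-wise independence suffices.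

\paragraph{Tools.} We use the $L_0$-estimation result of Kane, Nelson and Woodruff \cite{KNW}: for a turnstile stream of $m$ updates of magnitude at most $M'$ to a vector in $\mathbb Z^N$, the number of nonzero coordinates can be $(1\pm\varepsilon)$-approximated with probability at least $2/3$ in $O(\varepsilon^{-2}\log N(\log\frac1\varepsilon+\log\log(mM')))$ bits. The bits counted are all those stored, random bits included. We take $\varepsilon=\frac12$ and the median of $O(1)$ copies, so that the failure probability is at most $0.1$. As $\kappa$-wise independent hash functions we use polynomials of degree less than $\kappa$ over $\mathbb F_{2^w}$, stored in $\kappa w$ bits; the domain is embedded in $\mathbb F_{2^w}$, and the values are identified with $\{1,\dots,2^w\}$ or with strings of $w$ bits.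

Let $I=\lceil\log_2(\sqrt d\,\Delta)\rceil$ and $r_i=2^i$ for $0\le i\le I$.

\subsection{Partitions into pieces of balls}

Let $\phi_0$ be the identity on grid points. For $i\ge1$ let $R=r_i/2\ge1$ and $H=2d^2$, and let
\[
\mathcal C=H^{-1}\mathbb Z^d\cap[1-2^I,\Delta+2^I]^d,\qquad\log|\mathcal C|=O(d\log(d\Delta)) .
\]
Let $\pi_i:\mathcal C\to\{1,\dots,Q\}$ be 5-wise independent and uniform, with $Q=2^w\ge|\mathcal C|$ and $w=O(d\log(d\Delta))$. For a grid point $x$ let $A_x=H^{-1}\mathbb Z^d\cap\bar B(x,R)$, and let $\phi_i(x)$ be the element of $A_x$ with smallest $\pi_i$-value, ties being broken lexicographically. Note that $x\in A_x\subset\mathcal C$. The map $\phi_i$ can be computed by enumerating $\mathcal C$ with exact integer arithmetic, in $O(d\log(d\Delta))$ space; this enumeration causes the exponential update time. The \emph{level-$i$ cells} are the fibers of $\phi_i$. All points of a fiber are within $R$ of its value, so a cell has diameter at most $r_i$; level-$0$ cells are single points.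

\begin{lemma}\label{lem:cut}
For grid points $x\ne y$ with $\delta=\|x-y\|_2$ and all $0\le i\le I$, we have $\Pr[\phi_i(x)\ne\phi_i(y)]\le84\sqrt d\,\delta/r_i$.
\end{lemma}
\begin{proof}
Note that $\delta\ge1$. For $i=0$ the bound exceeds $1$. Let $i\ge1$, $U=A_x\cup A_y$ and $m=|U|$; $m\ge2$ since $x,y\in U$. If the minimizer over $U$ lies in $A_x\cap A_y$, it is also the minimizer over $A_x$ and over $A_y$, so $\phi_i(x)=\phi_i(y)$. Thus it remains to bound the chance that a given element is the minimizer, and the relative size of the symmetric difference $A_x\triangle A_y$.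

\emph{(1) Each $a\in U$ is the minimizer over $U$ with probability at most $9/m$.} Given $\pi_i(a)=\theta$, the other values are 4-wise independent and uniform. Let $N$ be the number of $c\in U\setminus\{a\}$ with $\pi_i(c)<\theta$; its mean is $\mu=\kappa(\theta-1)$ with $\kappa=(m-1)/Q$. When the fourth power of a sum of centered 4-wise independent indicators is expanded, only fourth powers and products of two squares survive, so $\mathbb E(N-\mu)^4\le\mu+3\mu^2$. Hence $\Pr[N=0]\le(\mu+3\mu^2)/\mu^4\le4/\mu^2$ if $\mu\ge1$, and in all cases $\Pr[N=0]\le\min(1,4/\mu^2)$, read as $1$ for $\mu=0$. If $a$ is the minimizer, then $N=0$. Averaging over $\theta$ and using monotonicity, the probability is at most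
\[
\frac1Q\Bigl(1+\int_0^\infty\min\bigl(1,\tfrac4{\kappa^2\tau^2}\bigr)d\tau\Bigr)=\frac1Q\Bigl(1+\frac4\kappa\Bigr)=\frac1Q+\frac4{m-1}\le\frac1m+\frac8m=\frac9m ,
\]
since $Q\ge|\mathcal C|\ge m\ge2$.

\emph{(2) $|A_x\setminus A_y|\le\frac73\sqrt d\,\frac\delta R\,|A_x|$.} Around each lattice point place the cube of side $1/H$. Let $\eta=\sqrt d/(2H)\le\frac1{4d}$ be its half-diagonal, $R'=R-\eta\ge\frac34R$, and $\omega_d$ the volume of the unit ball in $\mathbb R^d$. The cubes centered at $A_x$ cover $B(x,R')$, so $|A_x|H^{-d}\ge\omega_dR'^d$. A point $p$ of a cube centered at a point of $A_x\setminus A_y$ has $\|p-x\|\le R+\eta$ and $\|p-y\|>R'$. So, up to null sets, these cubes lie in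
\[
[B(x,R+\eta)\setminus B(x,R')]\;\cup\;[B(x,R')\setminus B(y,R')] .
\]
We bound the two volumes relative to $\omega_dR'^d$. The first is $(1+2\eta/R')^d-1\le e^{2d\eta/R'}-1$. The exponent is at most $8d\eta/(3R)\le\frac23$, and $e^\tau-1\le1.5\tau$ on $[0,\frac23]$, so the first relative volume is at most $4d\eta/R\le1/R\le\delta/R$. Here $\delta\ge1$ is used. For the second, a line parallel to $x-y$ meets $B(y,R')$ in its intersection with $B(x,R')$ shifted by $\delta$. So it meets the difference in length at most $\delta$, and the volume is at most $\delta\,\omega_{d-1}R'^{d-1}$. By log-convexity of $\Gamma$, in the form $\Gamma(\tau+\frac12)\le\sqrt\tau\,\Gamma(\tau)$,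
\[
\frac{\omega_{d-1}}{\omega_d}=\frac{\Gamma(\frac{d+1}2+\frac12)}{\sqrt\pi\,\Gamma(\frac{d+1}2)}\le\sqrt{\frac{d+1}{2\pi}}\le\sqrt d ,
\]
and the second relative volume is at most $\sqrt d\,\delta/R'\le\frac43\sqrt d\,\delta/R$. The sum is at most $\frac73\sqrt d\,\delta/R$, which proves (2).

With the symmetric bound for $A_y\setminus A_x$ and $|A_x|+|A_y|\le2m$, we get $|A_x\triangle A_y|\le\frac{14}3\sqrt d\,\frac\delta R\,m$. By (1) the probability is at most $9\cdot\frac{14}3\sqrt d\,\delta/R=84\sqrt d\,\delta/r_i$.
\end{proof}

\subsection{A proxy for the optimum}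

Let $n_c$ be the number of clients in cell $c$, and $Z_i=\sum_c\min(n_cr_i,\mathfrak f)$, the sum over the level-$i$ cells.

\begin{lemma}\label{lem:proxy}
(a) Always $\mathrm{OPT}\le\mathfrak f+2\sum_iZ_i$. (b) $\mathbb EZ_i\le168\sqrt d\;\mathrm{OPT}$ for each $i$.
\end{lemma}
\begin{proof}
(a) Call a level-$i$ cell \emph{heavy} if $n_cr_i\ge\mathfrak f$. Open a facility at a client of each heavy cell of each level, and one extra facility at some client. A heavy cell contributes $\mathfrak f$ to $Z_i$; a non-heavy cell contributes $r_i$ for each of its clients. Consider a client $p$.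
\begin{itemize}
\item If its level-$0$ cell is heavy, $p$ is itself a facility and pays $0$.
\item If the first level where its cell is heavy is $i\ge1$, it pays at most $r_i=2r_{i-1}$; charge this to its level-$(i-1)$ cell, which is not heavy.
\item If its cell is never heavy, it pays at most $\sqrt d\,\Delta\le r_I$ to the extra facility; charge this to its level-$I$ cell.
\end{itemize}
Every client is charged at most once, and at most twice its contribution to the non-heavy cell. Adding the opening costs gives (a).

(b) Discard unused optimal facilities and move each other one to the nearest client assigned to it. By the triangle inequality each connection at most doubles, so we obtain $F'\subset P$ with $\mathrm{cost}(F')\le2\,\mathrm{OPT}$. Let $x_p$ be a nearest point of $F'$ to $p$. At most $|F'|$ cells contain a point of $F'$, and each contributes at most $\mathfrak f$. A client $p$ in any other cell has $\phi_i(p)\ne\phi_i(x_p)$. So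
\[
Z_i\le\mathfrak f|F'|+r_i\cdot\#\{p\in P:\phi_i(p)\ne\phi_i(x_p)\},
\]
and Lemma~\ref{lem:cut} gives $\mathbb EZ_i\le\mathfrak f|F'|+84\sqrt d\sum_p\|p-x_p\|\le84\sqrt d\;\mathrm{cost}(F')$.
\end{proof}

Summing (b) over the $I+1$ levels costs the logarithm in Theorem~\ref{thm:B}. For this proxy a factor $I+1$ is unavoidable: for a single client and $\mathfrak f\le1$ we have $\mathrm{OPT}=\mathfrak f$ and $\sum_iZ_i=(I+1)\mathfrak f$.

\subsection{The algorithm}

Skip level $i$ if $r_i\Delta^d<\mathfrak f$. The skipped levels satisfy $\sum Z_i\le\Delta^d\sum r_i<2\mathfrak f$, as the $r_i$ form a geometric progression with ratio $2$.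

For every other level let $p_i=2^{-a_i}$, with integer $a_i\ge0$, be the largest such power not exceeding $\min(1,r_i/\mathfrak f)$. Then $p_i>\frac12\min(1,r_i/\mathfrak f)\ge\frac12\Delta^{-d}$. Let $\varsigma_i:\{1,\dots,\Delta\}^d\to\{0,1\}$ be 4-wise independent with mean $p_i$: take a 4-wise independent hash function into $\mathbb F_{2^{w'}}$ with $2^{w'}\ge2\Delta^d$ and $w'=O(d\log\Delta)$, and test whether the first $a_i\le w'$ bits vanish. All hash functions and the randomness of the sketch are independent.

On an update $(\pm,x)$, for each non-skipped level $i$ with $\varsigma_i(x)=1$, feed $\pm1$ at coordinate $(i,\phi_i(x))$ to one $L_0$-sketch. At the end, coordinate $(i,c)$ is the number of sampled clients in the cell $c$ of level $i$, where a cell is named by its value under $\phi_i$. So the number $Y$ of nonzero coordinates is the number of pairs $(i,c)$ whose cell contains a sampled client. From the estimate $\hat Y$ of $Y$, output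
\[
E=\mathfrak f\,(32\hat Y+2565) .
\]
The sketch works with $N=(I+1)|\mathcal C|$, so $\log N=O(d\log(d\Delta))$, and with $M'=1$ and $\log\log m=O(\log(d\log\Delta)+1)$. So the total space, with all $O(I+1)$ hash functions, is $\mathrm{poly}(d\log(d\Delta))=\mathrm{poly}(d\log\Delta)$.

\subsection{Analysis}

Condition on the maps $\phi_i$. For a nonempty cell $c$ of a non-skipped level $i$ let $\zeta_c=\min(n_cp_i,1)$, and let $S=\sum_c\zeta_c$, over all such cells and levels. From $\frac12\min(1,r_i/\mathfrak f)<p_i\le\min(1,r_i/\mathfrak f)$ and $n_c\ge1$ we get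
\begin{equation}\label{eq:zeta}
\mathfrak f\zeta_c\le\min(n_cr_i,\mathfrak f)\le2\mathfrak f\zeta_c .
\end{equation}

\paragraph{$Y$ is not too large.} A cell contains a sampled client with probability at most $\zeta_c$, so $\mathbb E[Y\,|\,\phi]\le S\le\sum_iZ_i/\mathfrak f$. Averaging over the $\phi_i$ with Lemma~\ref{lem:proxy}(b) and using Markov's inequality, we get with probability at least $0.9$
\begin{equation}\label{eq:Yupper}
\mathfrak fY\le1680\sqrt d\,(I+1)\,\mathrm{OPT} .
\end{equation}

\paragraph{$Y$ is not too small.} The indicator that a cell contains a sampled client is in general not a low-degree polynomial of the sampling bits, so we replace it by a quadratic lower bound, which 4-wise independence can handle. In each nonempty cell of a non-skipped level $i$ fix $\min(n_c,1/p_i)$ clients ($1/p_i$ is an integer), and let $N_c$ be the number of sampled ones; then $\mathbb EN_c=\zeta_c\le1$. Let $q(N)=N-\binom N2$. Then $q(0)=0$, $q(1)=q(2)=1$, and $q(N)=N(3-N)/2\le0$ for $N\ge3$; so $q(N)\le\mathbf 1[N\ge1]$ and $Y\ge Y':=\sum_cq(N_c)$.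
\begin{itemize}
\item \emph{Mean.} By pairwise independence $\mathbb E\binom{N_c}2\le\zeta_c^2/2$, so $\mathbb Eq(N_c)\ge\zeta_c-\zeta_c^2/2\ge\zeta_c/2$.
\item \emph{Second moment.} For all integers $N\ge0$ we have $q(N)^2\le N+N(N-1)(N-2)(N-3)$. For $N\le3$ this follows from the values above. For $N\ge4$, $q(N)^2=N^2(N-3)^2/4$, and $N(N-3)/4\le N^2-3N+2=(N-1)(N-2)$. By 4-wise independence $\mathbb E\,N_c(N_c-1)(N_c-2)(N_c-3)\le\zeta_c^4$. So $\mathbb Eq(N_c)^2\le\zeta_c+\zeta_c^4\le2\zeta_c$.
\item \emph{Covariances.} For two cells of one level, $q(N_c)$ and $q(N_{c'})$ are polynomials of degree at most $2$ in disjoint sets of 4-wise independent bits, hence uncorrelated. Different levels are independent.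
\end{itemize}
Thus $\mathbb EY'\ge S/2$ and $\mathrm{Var}\,Y'\le2S$. If $S>0$, Chebyshev gives $\Pr[Y'<S/4]\le2S/(S/4)^2=32/S$. For $S\ge640$ this is at most $0.05$; for $S<640$ the bound $S\le4Y+640$ is trivial. Hence with probability at least $0.95$ we have $S\le4Y+640$, and Lemma~\ref{lem:proxy}(a), \eqref{eq:zeta} and the bound for skipped levels give
\begin{equation}\label{eq:Ylower}
\mathrm{OPT}\le\mathfrak f+2(2\mathfrak fS+2\mathfrak f)\le\mathfrak f\,(16Y+2565) .
\end{equation}

\begin{proof}[Conclusion of the proof of Theorem~\ref{thm:B}]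
With probability at least $1-0.1-0.05-0.1=0.75$, the bounds \eqref{eq:Yupper} and \eqref{eq:Ylower} hold and $Y/2\le\hat Y\le\frac32Y$. Then $E\ge\mathfrak f(16Y+2565)\ge\mathrm{OPT}$. Since $\mathfrak f\le\mathrm{OPT}$,
\[
E\le48\,\mathfrak fY+2565\,\mathfrak f\le\bigl(48\cdot1680\sqrt d\,(I+1)+2565\bigr)\mathrm{OPT}=O(\sqrt d\,\log(d\Delta))\cdot\mathrm{OPT} .\qedhere
\]
\end{proof}

\begin{thebibliography}{9}
\bibitem{Beckner} Beckner (1975).

\bibitem{Bonami} Bonami (1970).

\bibitem{CFJKVY} Artur Czumaj, Arnold Filtser, Shaofeng H.-C. Jiang, Robert Krauthgamer, Pavel Vesel\'y, and Mingwei Yang, \emph{Streaming Facility Location in High Dimension via Geometric Hashing}, arXiv:2204.02095 (2022).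

\bibitem{KNW} Kane, Nelson, and Woodruff, \emph{An optimal algorithm for the distinct elements problem}, PODS 2010.

\bibitem{ODonnell} O'Donnell, \emph{Analysis of Boolean Functions}, Chapter 10.
\end{thebibliography}

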